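\title{The Weak Chebyshev Greedy Algorithm on greedy bases of $L^p$, $p>2$:\\ almost linear, but not linear}

\begin{abstract}
Let $2<p<\infty$ and let $\Psi$ be a greedy basis of $L^p[0,1]$. We show that the Weak Chebyshev Greedy Algorithm with dictionary $\Psi$ reaches the error $8\sigma_N(f)$, where $\sigma_N(f)$ is the error of best $N$-term approximation, after $O\big(N(1+\log N)^{(p-2)/(p-1)}\big)$ steps. This improves the bound $O(N^{2/p'})$ and answers a question of Dilworth, Garrigos, Hernandez, Kutzarova and Temlyakov. We also construct a greedy basis and a weakness parameter for which, for infinitely many $N$, at least of order $N(\log N)^{(p-2)/(4(p-1))}$ steps are needed. Hence $O(N^\beta)$ steps suffice for all greedy bases and all weakness parameters exactly when $\beta>1$.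
\end{abstract}

\section{Introduction}

\subsection{The algorithm and the question}

Let $1<p<\infty$ and $p'=p/(p-1)$. We write $\|\cdot\|$ for the norm of $L^p=L^p[0,1]$; scalars are real or complex, and $\log$ is the natural logarithm. A \emph{dictionary} is a set $\mathcal D$ of elements of norm one whose closed linear span is $L^p$. The error of best $N$-term approximation of $f$ is
\[
\sigma_N(f)=\inf\Big\{\Big\|f-\sum_{j=1}^Nc_jg_j\Big\|:\ g_j\in\mathcal D,\ c_j\text{ scalars}\Big\}.
\]
This number is a benchmark, not a method: it optimizes over all choices of $N$ elements at once. A greedy algorithm chooses the elements one at a time. For $f\ne0$ let $F_f$ be the norming functional of $f$, that is, the functional with $\|F_f\|=1$ and $F_f(f)=\|f\|$. The derivative of $t\mapsto\|f-tg\|$ at $t=0$ is $-\operatorname{Re}F_f(g)$, so $|F_f(g)|$ measures how fast the norm of $f$ can be decreased by subtracting a small multiple of $g$.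

The \emph{Weak Chebyshev Greedy Algorithm} (WCGA) with weakness parameter $\tau\in(0,1]$ starts from $f_0=f$, $G_0f=0$. For $m\ge1$, if $f_{m-1}\neq0$, it performs the following step:
\begin{enumerate}
\item choose $\varphi_m\in\mathcal D$ with $|F_{f_{m-1}}(\varphi_m)|\ge\tau\sup_{g\in\mathcal D}|F_{f_{m-1}}(g)|$;
\item let $G_mf$ be a best approximation to $f$ from $\Phi_m=\operatorname{span}\{\varphi_1,\dots,\varphi_m\}$;
\item set $f_m=f-G_mf$, the \emph{residual} at time $m$.
\end{enumerate}
If $f_{m-1}=0$ the algorithm stops, and we set $G_kf=f$, $f_k=0$, $\Phi_k=\Phi_{m-1}$ for $k\ge m-1$. A sequence of choices allowed by these rules is a \emph{realization}. Inequalities for $G_m$ are required to hold for every realization. The supremum in step (1) is positive because the span of $\mathcal D$ is dense, so for $\tau<1$ a choice is always available.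

How many steps $m$ does the algorithm need to do as well, up to a constant factor, as the best $N$ terms? We ask this for the dictionaries for which a much simpler procedure needs only $N$ steps. A normalized basis $\Psi=\{\psi_n\}_{n\ge1}$ of $L^p$ is \emph{greedy} (with respect to the Thresholding Greedy Algorithm) if there is a constant $C_g$ such that, for all $f=\sum_nc_n(f)\psi_n$ and all $N$,
\begin{equation}\label{eq:greedy}
\Big\|f-\sum_{n\in\Lambda}c_n(f)\psi_n\Big\|\le C_g\,\sigma_N(f)
\end{equation}
whenever $|\Lambda|=N$ and $\min_{n\in\Lambda}|c_n(f)|\ge\max_{n\notin\Lambda}|c_n(f)|$; here $\sigma_N$ refers to $\mathcal D=\Psi$. We take $C_g\ge1$. Thresholding uses the coefficients $c_n(f)$. The WCGA never sees them: it sees only the numbers $F_{f_{m-1}}(\psi_n)$, which depend nonlinearly on the residual.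

The following result is known. Put $\alpha(p)=1$ for $1<p\le2$ and $\alpha(p)=2/p'$ for $2<p<\infty$. There is a universal constant $C\ge1$ and, for every greedy basis $\Psi$ of $L^p$ and every $\tau\in(0,1]$, a constant $c>0$ depending only on $p,\tau,\Psi$, such that the WCGA with dictionary $\Psi$ satisfies
\begin{equation}\label{eq:lebesgue}
\big\|f-G_{\lfloor cN^{\beta}\rfloor}f\big\|\le C\,\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in L^p,
\end{equation}
with $\beta=\alpha(p)$. Call a real number $\beta$ \emph{admissible} for $p$ if this statement holds for $\beta$. It is asked in \cite{DGHKT} whether for $2<p<\infty$ the power $2/p'$ can be improved, that is, whether some $\beta<2/p'$ is admissible.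

\subsection{Which answer to expect}

No $\beta<1$ is admissible, whatever the basis. The function $f=\psi_1+\dots+\psi_N$ has $\sigma_N(f)=0$, so \eqref{eq:lebesgue} forces $f$ to lie in the span of at most $\lfloor cN^\beta\rfloor$ basis elements, and this is false as soon as $\lfloor cN^\beta\rfloor<N$. Thus for $p\le2$ the known power is optimal, while for $p>2$ the power $2/p'=2-2/p$ lies strictly between $1$ and $2$.

The model case suggests that the truth is $\beta=1$. In the sequence space $\ell_p$ with the unit vector basis $\{e_n\}$, one has $|F_f(e_n)|=\|f\|^{1-p}|c_n|^{p-1}$ for $f=(c_n)$, and the best approximation from the span of finitely many $e_n$ is the coordinate projection. So for $\tau=1$ the WCGA deletes the largest remaining coefficient at each step, and $\|f-G_Nf\|=\sigma_N(f)$. A greedy basis of $L^p$, $p>2$, resembles this model in one important respect: a sum of $N$ of its elements has norm of order $N^{1/p}$ (Lemma~\ref{lem:basis}). The guess $\beta=1$ turns out to be correct up to a power of $\log N$, and the logarithm cannot be removed.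

\subsection{Results}

From now on $2<p<\infty$ and
\[
\gamma=\frac{p-2}{p-1}=2-p'=\frac{p'(p-2)}{p}\in(0,1).
\]

\begin{theorem}\label{thm:upper}
Let $\Psi$ be a greedy basis of $L^p[0,1]$ and $\tau\in(0,1]$. There is $c_0=c_0(p,\tau,\Psi)$ such that for every realization of the WCGA with dictionary $\Psi$,
\[
\|f-G_mf\|\le8\,\sigma_N(f)\qquad\text{for all }f\in L^p,\ N\ge1,\ m\ge c_0N(1+\log N)^\gamma .
\]
Consequently, for every $\beta>1$ there is $c=c(p,\tau,\Psi,\beta)>0$ with $\|f-G_{\lfloor cN^\beta\rfloor}f\|\le8\sigma_N(f)$ for all $N\ge1$ and $f\in L^p$.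
\end{theorem}

Since $2/p'>1$, this applies to every $\beta\in(1,2/p')$ and answers the question in the affirmative.

\begin{theorem}\label{thm:lower}
There are $\tau=\tau(p)\in(0,1]$ and a greedy basis $\Psi$ of $L^p[0,1]$ with the following property. For every $C\ge1$ there are $c_C>0$, infinitely many $N$, and for each such $N$ a function $f\in L^p$ and a realization of the WCGA with dictionary $\Psi$, such that
\[
\|f-G_mf\|>C\,\sigma_N(f)\qquad\text{for all }m\le c_CN(\log N)^{\gamma/4}.
\]
\end{theorem}

\begin{corollary}\label{cor:range}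
For $2<p<\infty$ the set of admissible powers is exactly $(1,\infty)$.
\end{corollary}

\begin{proof}
Every $\beta>1$ is admissible, with $C=8$, by Theorem~\ref{thm:upper}, and we have seen that no $\beta<1$ is. Let $\beta=1$, let $\Psi,\tau$ be as in Theorem~\ref{thm:lower}, and let $C\ge1$ and $c>0$ be arbitrary. For all large $N$ in the infinite set given by that theorem, $cN\le c_CN(\log N)^{\gamma/4}$, so \eqref{eq:lebesgue} fails.
\end{proof}

The optimal power of the logarithm in a bound valid for all greedy bases and all $\tau$ is not determined here; it lies between $\gamma/4$ and $\gamma$.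

Both proofs turn on one object, the pointwise maximum of the moduli of the residuals over a long run of steps. Section~\ref{sec:energy} bounds the progress made in one step in terms of a weighted norm of the selected element, and shows on the $\ell_p$ model that these weighted norms should be summed over many steps before they are estimated. Sections~\ref{sec:basis}--\ref{sec:epochs} carry this out; the logarithm comes from a maximal inequality for the residuals. Sections~\ref{sec:bump}--\ref{sec:global} construct a realization whose residuals have a tall, narrow bump that visits every part of the space, so that the maximal function is much larger than any single residual.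

\section{The energy of the residuals}\label{sec:energy}

For a scalar $u$ put
\[
J(u)=|u|^{p-2}\,\bar u,\qquad v(u)=|u|^{(p-2)/2}\,u .
\]
By the equality case of H\"older's inequality, the norming functional of $f\neq0$ is unique and equals $F_f(g)=\|f\|^{1-p}\int J(f)\,g$. Since $L^p$ is strictly convex, the best approximation from a finite-dimensional subspace is unique. The map $v$ carries the problem to $L^2$, because $\|v(f)\|_2^2=\|f\|^p$.

\begin{lemma}\label{lem:pointwise}
There is $c_p>0$ such that for all scalars $x,z$,
\begin{gather}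
|x|^p-|z|^p-p\operatorname{Re}\big(J(z)(x-z)\big)\ge c_p\,(|x|+|z|)^{p-2}|x-z|^2,\label{eq:convex}\\
|J(x)-J(z)|\le(p-1)(|x|+|z|)^{p-2}|x-z|,\label{eq:lipJ}\\
|v(x)-v(z)|\le\tfrac p2\,(|x|+|z|)^{(p-2)/2}|x-z|.\label{eq:lipv}
\end{gather}
\end{lemma}

\begin{proof}
Identify $\mathbb C$ with $\mathbb R^2$. For $a>0$ the map $u\mapsto|u|^au$ is $C^1$; its derivative vanishes at $0$ and at $u\ne0$ is the symmetric matrix $|u|^a(\mathrm{Id}+a\,\hat u\hat u^{\mathsf T})$, $\hat u=u/|u|$, with eigenvalues $|u|^a$ and $(1+a)|u|^a$. On the segment from $z$ to $x$ we have $|u|\le|x|+|z|$, so the larger eigenvalue gives \eqref{eq:lipJ} for $a=p-2$ and \eqref{eq:lipv} for $a=(p-2)/2$.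

The gradient of $|u|^p$ is $p|u|^{p-2}u$, whose inner product with $h$ is $p\operatorname{Re}(J(u)h)$, and by the smaller eigenvalue the Hessian is at least $p|u|^{p-2}\mathrm{Id}$. By Taylor's formula the left side of \eqref{eq:convex} is at least $p|x-z|^2I(x,z)$ with $I(x,z)=\int_0^1(1-s)|z+s(x-z)|^{p-2}\,ds$. The function $I$ is continuous, homogeneous of degree $p-2$, and vanishes only at $x=z=0$. Take $c_p=p\min\{I(x,z):|x|+|z|=1\}$.
\end{proof}

Fix a dictionary, a function $f$ and a realization, and put
\[
E_k=\|f_k\|^p,\qquad V_k=v(f_k),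
\]
and, for every step $m$ that is performed,
\[
s_m=\Big|\int J(f_{m-1})\,\varphi_m\Big|,\qquad w_m=\int\big(|f_{m-1}|+|f_m|\big)^{p-2}|\varphi_m|^2 .
\]
Thus $s_m=\|f_{m-1}\|^{p-1}|F_{f_{m-1}}(\varphi_m)|$ is the quantity that the selection rule makes large, and $w_m$ is the squared norm of $\varphi_m$ in an $L^2$ space weighted by the current residuals.

\begin{lemma}\label{lem:energy}
The norms $\|f_m\|$ are nonincreasing, and the following hold.
\begin{enumerate}
\item[(i)] $\int J(f_m)\,\phi=0$ for all $\phi\in\Phi_m$.
\item[(ii)] The selected elements $\varphi_1,\varphi_2,\dots$ are distinct.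
\item[(iii)] For $k\le m$,
\[
E_k-E_m\ge c_p\int\big(|f_k|+|f_m|\big)^{p-2}|f_k-f_m|^2\ge\frac{4c_p}{p^2}\,\|V_k-V_m\|_2^2 .
\]
\item[(iv)] $s_m\le(p-1)c_p^{-1/2}\,(E_{m-1}-E_m)^{1/2}\,w_m^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Monotonicity holds because the spaces $\Phi_m$ increase. For $\phi\in\Phi_m$ the function $t\mapsto\|f_m-t\phi\|^p$ of a real variable is minimal at $t=0$, where its derivative is $-p\operatorname{Re}\int J(f_m)\phi$. For complex scalars apply this to $\phi$ and to $i\phi$. This gives (i). If step $m$ is performed, then $F_{f_{m-1}}(\varphi_m)\ne0$ by the selection rule, whereas $F_{f_{m-1}}$ vanishes on $\varphi_1,\dots,\varphi_{m-1}$ by (i); this gives (ii). For (iii), integrate \eqref{eq:convex} with $x=f_k$, $z=f_m$. The linear term vanishes by (i), since $f_k-f_m=G_mf-G_kf\in\Phi_m$. The second inequality is the square of \eqref{eq:lipv}. For (iv), use (i) to subtract $\int J(f_m)\varphi_m=0$, and then \eqref{eq:lipJ}: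
\[
s_m\le(p-1)\int\big(|f_{m-1}|+|f_m|\big)^{p-2}|f_{m-1}-f_m|\,|\varphi_m| .
\]
The Cauchy--Schwarz inequality with weight $(|f_{m-1}|+|f_m|)^{p-2}$ and (iii) finish the proof.
\end{proof}

Part (iii) is where the Chebyshev projection matters: it holds for every pair $k\le m$, not only for consecutive times. Part (iv) says that step $m$ lowers the energy by at least $cs_m^2/w_m$, so everything depends on upper bounds for $w_m$. H\"older's inequality with exponents $\frac p{p-2}$ and $\frac p2$ gives, for a single step,
\begin{equation}\label{eq:onestep}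
w_m\le(2\|f_{m-1}\|)^{p-2}.
\end{equation}
The next example shows what \eqref{eq:onestep} yields, and how to do better.

\begin{example}\label{ex:lp}
Work in $\ell_p$ with the unit vector basis (Lemma~\ref{lem:energy} holds with sums in place of integrals), let $\tau=1$ and $f=e_1+\dots+e_N$. Each step deletes one coordinate. Hence $E_m=N-m$, $s_m=1$ and $w_m=1$ for $m\le N$.

\emph{One step at a time.} The bound \eqref{eq:onestep} gives only $w_m\le2^{p-2}N^{1-2/p}$. Then (iv) guarantees a decrease of energy of order $N^{-(1-2/p)}$ per step, and to guarantee a decrease from $N$ to $N/2$ one needs of order $N\cdot N^{1-2/p}=N^{2/p'}$ steps. This is the known power.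

\emph{Many steps at once.} All residuals are dominated pointwise by $|f|$, and for $M\le N$ distinct unit vectors the square function $(\sum_{m\le M}|\varphi_m|^2)^{1/2}$ has norm $M^{1/p}$. Summing first and applying H\"older's inequality afterwards,
\[
\sum_{m\le M}w_m\le\sum_n(2|f(n)|)^{p-2}\sum_{m\le M}|\varphi_m(n)|^2\le(2\|f\|)^{p-2}M^{2/p}=2^{p-2}N^{1-2/p}M^{2/p}.
\]
By (iv) and the Cauchy--Schwarz inequality, $M=\sum_{m\le M}s_m\le C(E_0-E_M)^{1/2}\big(\sum_{m\le M}w_m\big)^{1/2}$, so $E_0-E_M\ge cM^{2-2/p}N^{-(1-2/p)}$. For $M$ of order $N$ this is of order $N$, which is the truth.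
\end{example}

The bound \eqref{eq:onestep} is sharp only when $\varphi_m$ is spread out in the same way as the residual, and many distinct basis elements cannot all be spread like one fixed function. To use this in $L^p$ we need the two ingredients of the second computation: a bound $M^{1/p}$ for the square function of $M$ basis elements (Section~\ref{sec:basis}), and a common majorant of the residuals whose norm is not much larger than theirs (Section~\ref{sec:many}).

\section{Greedy bases of $L^p$}\label{sec:basis}

A basis $\Psi$ is \emph{unconditional} if there is $C_u\ge1$ with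
\begin{equation}\label{eq:uncond}
\Big\|\sum_nz_nc_n\psi_n\Big\|\le C_u\Big\|\sum_nc_n\psi_n\Big\|\qquad\text{whenever }|z_n|\le1 ,
\end{equation}
and \emph{democratic} if there is $C_d$ with $\|\sum_{n\in A}\psi_n\|\le C_d\|\sum_{n\in B}\psi_n\|$ for all finite sets with $|A|=|B|$. By the theorem of Konyagin and Temlyakov \cite{KT}, a normalized basis is greedy if and only if it is unconditional and democratic. Note that \eqref{eq:uncond} bounds by $C_u$ the norm of every coordinate projection and of every coefficient functional.

We also use Burkholder's square function inequality. If $\mathcal F_0\subset\dots\subset\mathcal F_k$ are $\sigma$-algebras on a finite measure space and $d_1,\dots,d_k\in L^p$ are martingale differences ($d_j$ is $\mathcal F_j$-measurable and its conditional expectation on $\mathcal F_{j-1}$ vanishes), then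
\begin{equation}\label{eq:burk}
B_p^{-1}\Big\|\Big(\sum_j|d_j|^2\Big)^{1/2}\Big\|\le\Big\|\sum_jd_j\Big\|\le B_p\Big\|\Big(\sum_j|d_j|^2\Big)^{1/2}\Big\|,
\end{equation}
with $B_p$ depending only on $p$. For $d_j=\pm a_j$ with independent random signs this is Khintchine's inequality, $\mathbb E|\sum_j\pm a_j|^p\le B_p^p(\sum_j|a_j|^2)^{p/2}$.

\begin{lemma}\label{lem:basis}
Let $\Psi$ be a greedy basis of $L^p[0,1]$, $2<p<\infty$. There is $D\ge1$ such that, with $C_1=C_uDp'$, the following hold for all finite sets $B$.
\begin{enumerate}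
\item[(a)] $D^{-1}|B|^{1/p}\le\|\sum_{n\in B}z_n\psi_n\|\le D|B|^{1/p}$ whenever $|z_n|=1$.
\item[(b)] $\|(\sum_{n\in B}|\psi_n|^2)^{1/2}\|\le D|B|^{1/p}$.
\item[(c)] If $|B|\le n$, then $\sum_{i\in B}|a_i|\le C_1n^{1/p'}\|\sum_{i\in B}a_i\psi_i\|$ for all scalars $a_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By democracy it suffices to find one subsequence on which the norms of sums can be computed. We find an almost disjointly supported one.

\emph{Step 1: $\inf_n\|\psi_n\|_2=0$.} Suppose the infimum is $c>0$. Let $h=\sum_nc_n\psi_n$ be a finite sum. Since $\|\cdot\|\ge\|\cdot\|_2$ on $[0,1]$, averaging over random signs gives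
\[
C_u^2\|h\|^2\ge\mathbb E\Big\|\sum_n\pm c_n\psi_n\Big\|_2^2=\sum_n|c_n|^2\|\psi_n\|_2^2\ge c^2\sum_n|c_n|^2 .
\]
In the other direction, \eqref{eq:uncond}, Khintchine's inequality and the triangle inequality in $L^{p/2}$ give
\[
\|h\|\le C_u\Big(\mathbb E\Big\|\sum_n\pm c_n\psi_n\Big\|^p\Big)^{1/p}\le C_uB_p\Big\|\sum_n|c_n\psi_n|^2\Big\|_{p/2}^{1/2}\le C_uB_p\Big(\sum_n|c_n|^2\Big)^{1/2}.
\]
So the coefficient map $\mathcal T\colon L^p\to\ell_2$ satisfies $c'\|h\|\le\|\mathcal Th\|_2\le C'\|h\|$ for all $h\in L^p$. Let $e_1,\dots,e_k\in L^p$ be normalized and disjointly supported. Then $\|\sum_i\pm e_i\|=k^{1/p}$ for all signs, and in the Hilbert space $\ell_2$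
\[
c'^2k\le\sum_i\|\mathcal Te_i\|_2^2=\mathbb E\Big\|\mathcal T\sum_i\pm e_i\Big\|_2^2\le C'^2k^{2/p},
\]
which is false for large $k$ because $p>2$.

\emph{Step 2: the subsequence.} Each $\|\psi_n\|_2$ is positive, so by Step 1 there are infinitely many $n$ with $\|\psi_n\|_2$ below any given positive number. Choose $n_1<n_2<\cdots$ inductively and put $X_k=\{|\psi_{n_k}|>2^{-k}/8\}$. Then $\|\psi_{n_k}\mathbf 1_{X_k^c}\|\le2^{-k}/8$. By Chebyshev's inequality $|X_l|\le64\cdot4^{l}\|\psi_{n_l}\|_2^2$, so $n_l$ can be chosen with $|X_l|$ so small that $\|\psi_{n_k}\mathbf 1_{X_l}\|\le2^{-k-l}/8$ for all $k<l$. The functions $g_k=\psi_{n_k}\mathbf 1_{X_k\setminus\bigcup_{l>k}X_l}$ are disjointly supported and $\|\psi_{n_k}-g_k\|\le2^{-k}/4$. Hence $\frac34\le\|g_k\|\le1$ and $\sum_k\|\psi_{n_k}-g_k\|\le\frac14$, and for finite nonempty $B'$,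
\[
\tfrac12|B'|^{1/p}\le\tfrac34|B'|^{1/p}-\tfrac14\le\Big\|\sum_{k\in B'}\psi_{n_k}\Big\|\le|B'|^{1/p}+\tfrac14\le2|B'|^{1/p}.
\]
Democracy transfers these bounds to any $B$ with $|B|=|B'|$ at the cost of a factor $C_d$, and \eqref{eq:uncond} inserts or removes the unimodular $z_n$ at the cost of a factor $C_u$. So (a) holds with $D=2C_uC_d$.

(b) Since $p\ge2$, Jensen's inequality gives, at each point $x$,
\[
\Big(\sum_{n\in B}|\psi_n(x)|^2\Big)^{p/2}=\Big(\mathbb E\Big|\sum_{n\in B}\pm\psi_n(x)\Big|^2\Big)^{p/2}\le\mathbb E\Big|\sum_{n\in B}\pm\psi_n(x)\Big|^p .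
\]
Integrate and use the upper bound in (a).

(c) Let $h=\sum_{i\in B}a_i\psi_i$, let $a_k^*>0$ be the $k$-th largest of the numbers $|a_i|$, and let $\Lambda$ be a set of $k$ indices with $|a_i|\ge a_k^*$. The multipliers $z_i=a_k^*/a_i$ on $\Lambda$ and $z_i=0$ elsewhere turn $h$ into $a_k^*\sum_{i\in\Lambda}\psi_i$, so $a_k^*D^{-1}k^{1/p}\le C_u\|h\|$ by the lower bound in (a). Sum over $k\le n$ and use $\sum_{k\le n}k^{-1/p}\le p'n^{1/p'}$.
\end{proof}

\section{Many steps at once}\label{sec:many}

In Example~\ref{ex:lp} the residuals decrease pointwise. In $L^p$ they need not: the Chebyshev projection readjusts all coefficients at every step, and the residual may grow at some points. What remains true is Lemma~\ref{lem:energy}(iii). It says that the path $k\mapsto V_k$ in $L^2$ behaves like the partial sums of an orthogonal series: the squared lengths of its increments over disjoint time intervals add up to at most a constant times the initial energy. For such paths a dyadic decomposition controls the maximal function with a logarithmic loss.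

\begin{lemma}[maximal inequality]\label{lem:max}
There is $C_2=C_2(p)$ such that for every dictionary, every realization and all integers $t,r\ge0$, the function $F^*=\max_{t\le k\le t+2^r}|f_k|$ satisfies
\[
\|F^*\|\le C_2\,(r+2)^{2/p}\,\|f_t\| .
\]
\end{lemma}

\begin{proof}
For $0\le j\le r$ and $0\le i<2^{r-j}$ let $W_{j,i}=V_{t+(i+1)2^j}-V_{t+i2^j}$. Let $0<k<2^r$ and write $k=2^{j_1}+\dots+2^{j_l}$ with $j_1>\dots>j_l$. The partial sum $2^{j_1}+\dots+2^{j_{a-1}}$ is a multiple of $2^{j_a}$, so the walk from $0$ to $k$ with steps $2^{j_1},\dots,2^{j_l}$ writes $V_{t+k}-V_t$ as a sum of increments $W_{j,i}$ with distinct $j$. For $k=2^r$ the difference is $W_{r,0}$. Therefore, pointwise,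
\[
\max_{0\le k\le2^r}|V_{t+k}|\le|V_t|+\sum_{j=0}^r\Big(\sum_i|W_{j,i}|^2\Big)^{1/2}.
\]
For fixed $j$, Lemma~\ref{lem:energy}(iii) and telescoping give
\[
\sum_i\|W_{j,i}\|_2^2\le\frac{p^2}{4c_p}\sum_i\big(E_{t+i2^j}-E_{t+(i+1)2^j}\big)\le\frac{p^2}{4c_p}E_t .
\]
Since $\|V_t\|_2^2=E_t$ and $(F^*)^{p/2}=\max_k|V_{t+k}|$, the triangle inequality in $L^2$ gives $\|F^*\|^{p/2}\le C(r+2)E_t^{1/2}$ with $C=C(p)$.
\end{proof}

From here to the end of Section~\ref{sec:epochs}, $\Psi$ is a greedy basis used as the dictionary, $\tau\in(0,1]$, and a realization for $f\in L^p$ is fixed. The next lemma is the second computation of Example~\ref{ex:lp} with $F^*$ as the majorant. It bounds the length of a run in which every selected element is well correlated with the residual and yet the residual does not halve.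

\begin{lemma}[length of a good run]\label{lem:run}
Let $\vartheta>0$. There is $C_3=C_3(p,D,\vartheta)$ with the following property. Let $t,r\ge0$, $n\ge1$ and $M=2^r$. If $\|f_{t+M}\|>\frac12\|f_t\|$ and $|F_{f_{m-1}}(\varphi_m)|\ge\vartheta n^{-1/p'}$ for $t<m\le t+M$, then $M\le C_3\,n\,(r+2)^\gamma$.
\end{lemma}

\begin{proof}
Sums are over $t<m\le t+M$, and $C$ depends only on $p$ and $D$. By monotonicity $\|f_{m-1}\|>\frac12\|f_t\|$, so $s_m\ge(\frac12\|f_t\|)^{p-1}\vartheta n^{-1/p'}$. The $M$ elements $\varphi_m$ are distinct basis elements. H\"older's inequality with exponents $\frac p{p-2},\frac p2$, Lemma~\ref{lem:basis}(b) and Lemma~\ref{lem:max} give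
\[
\sum_mw_m\le\int(2F^*)^{p-2}\sum_m|\varphi_m|^2\le(2\|F^*\|)^{p-2}D^2M^{2/p}\le C(r+2)^{2(p-2)/p}\|f_t\|^{p-2}M^{2/p}.
\]
By Lemma~\ref{lem:energy}(iv), the Cauchy--Schwarz inequality and $\sum_m(E_{m-1}-E_m)\le\|f_t\|^p$,
\[
M\,2^{1-p}\|f_t\|^{p-1}\vartheta n^{-1/p'}\le\sum_ms_m\le C\|f_t\|^{p/2}\,(r+2)^{(p-2)/p}\,\|f_t\|^{(p-2)/2}M^{1/p}.
\]
The powers of $\|f_t\|$ cancel, and $M^{1/p'}\le C2^{p-1}\vartheta^{-1}n^{1/p'}(r+2)^{(p-2)/p}$. Raise this to the power $p'$ and recall $p'(p-2)/p=\gamma$.
\end{proof}

\begin{remark}
The upper bound in Lemma~\ref{lem:basis}(a) is what makes $M$ almost linear in $n$. For $M$ arbitrary normalized functions, the triangle inequality in $L^{p/2}$ bounds the norm of the square function only by $M^{1/2}$, and the last inequality would read $M^{1/2}\le Cn^{1/p'}(r+2)^{(p-2)/p}$, which brings back the power $2/p'$.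
\end{remark}

Fix
\[
\vartheta=\frac{\tau}{3C_uC_1},
\]
and from now on let $C$ denote constants depending only on $p,\tau,\Psi$. For $n\ge1$ let $\lambda(n)=2^r$, where $r\ge0$ is the least integer with $2^r>C_3n(r+2)^\gamma$; a run of length $\lambda(n)$ is too long for Lemma~\ref{lem:run}. If $r\ge1$, minimality gives $2^{r-1}\le C_3n(r+1)^\gamma$. Since $(r+1)^\gamma\le r+1\le C2^{r/2}$, this implies $2^{r/2}\le Cn$, hence $r+1\le C(1+\log n)$, and then
\begin{equation}\label{eq:lambda}
\lambda(n)\le C_4\,n\,(1+\log n)^\gamma\qquad(n\ge1).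
\end{equation}

\section{Proof of the upper bound}\label{sec:epochs}

Let $g=\sum_{n\in A}a_n\psi_n$ with $A$ finite and all $a_n\ne0$, and put
\[
\eta=\|f-g\|,\qquad g_S=\sum_{n\in S}a_n\psi_n\quad(S\subset A),\qquad A_m=\{n\in A:\ \psi_n\text{ is not selected up to time }m\}.
\]
The sets $A_m$ decrease, and $g-g_{A_m}\in\Phi_m$. The coefficients of $G_mf$ vanish on $A_m$, so for $S\subset A_m$ the function $g_S$ is a coordinate projection of $g-G_mf=(g-f)+f_m$. Therefore
\begin{equation}\label{eq:proj}
\|g_S\|\le C_u(\eta+\|f_m\|)\qquad(S\subset A_m).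
\end{equation}

\subsection{Halving the residual}

To apply Lemma~\ref{lem:run} we need a lower bound for $|F_{f_m}(\varphi_{m+1})|$. It holds as long as the residual is larger than the part of $f$ not described by $n$ chosen terms of $g$.

\begin{lemma}[halving]\label{lem:half}
Let $0\le t_0\le t$, $n\ge1$ and $B\subset A$ with $|B|\le n$. Then
\[
\|f_{t+\lambda(n)}\|\le\max\big\{\tfrac12\|f_t\|,\ 2\eta+2C_u\|g_{A_{t_0}\setminus B}\|\big\}.
\]
\end{lemma}

\begin{proof}
Suppose the inequality fails. Then $f_{t+\lambda(n)}\ne0$, so all steps up to time $t+\lambda(n)$ are performed. Let $t\le m<t+\lambda(n)$. By monotonicity $\eta+C_u\|g_{A_{t_0}\setminus B}\|<\frac12\|f_m\|$. Since $F_{f_m}$ vanishes on $\Phi_m$, which contains $G_mf$ and $g-g_{A_m}$,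
\[
\|f_m\|=F_{f_m}(f)=F_{f_m}(f-g)+F_{f_m}(g_{A_m\setminus B})+F_{f_m}(g_{A_m\cap B}).
\]
As $A_m\subset A_{t_0}$, we have $\|g_{A_m\setminus B}\|\le C_u\|g_{A_{t_0}\setminus B}\|$, so the first two terms together have modulus at most $\frac12\|f_m\|$. The third term is therefore at least $\frac12\|f_m\|$ in modulus. By \eqref{eq:proj} and $\eta<\frac12\|f_m\|$ we have $\|g_{A_m\cap B}\|\le\frac32C_u\|f_m\|$. Lemma~\ref{lem:basis}(c) and the selection rule give
\[
\tfrac12\|f_m\|\le\sum_{i\in A_m\cap B}|a_i|\ \sup_{\psi\in\Psi}|F_{f_m}(\psi)|\le C_1n^{1/p'}\cdot\tfrac32C_u\|f_m\|\cdot\tau^{-1}|F_{f_m}(\varphi_{m+1})| .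
\]
So $|F_{f_m}(\varphi_{m+1})|\ge\vartheta n^{-1/p'}$ for all these $m$, and $\|f_{t+\lambda(n)}\|>\frac12\|f_t\|$. Lemma~\ref{lem:run} with $M=\lambda(n)=2^r$ gives $2^r\le C_3n(r+2)^\gamma$, contrary to the definition of $\lambda(n)$.
\end{proof}

\subsection{Epochs}

Let $|A|\le N$. With $B=A$, Lemma~\ref{lem:half} halves the residual every $\lambda(N)$ steps until it falls below $2\eta$. This is not enough, because the number of halvings is of order $\log(\|f\|/\eta)$, which is not bounded in terms of $N$; $\eta$ may even vanish. Many halvings are needed when the coefficients of $g$ live on very different scales, and then a small set $B$ of largest coefficients gives halvings at a lower price. So we try sets of $1,2,4,\dots$ largest remaining coefficients. While the tails left out by these sets decrease slowly, a bounded number of halvings per set keeps the residual at the size of the tail. At the first sharp drop of the tail, the residual falls well below the previous tail, and by the greedy property this is possible only if many elements of $A$ have been selected.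 The steps spent are charged to those elements.

Fix an integer $q$ with $2^q>5C_u^2C_g$.

\begin{lemma}[epoch]\label{lem:epoch}
Let $|A|\le N$ and $A_t\ne\emptyset$. There are integers $\ell\ge0$ and $t'>t$ with $2^\ell\le2N$ and $t'-t\le2qC_4\,2^\ell(1+\ell)^\gamma$ such that $\|f_{t'}\|\le4\eta$ or $|A_t\setminus A_{t'}|\ge2^{\ell-1}$.
\end{lemma}

\begin{proof}
Order $A_t$ by decreasing $|a_n|$, breaking ties arbitrarily. Let $B_{-1}=\emptyset$, let $B_j$ ($j\ge0$) consist of the first $\min(2^j,|A_t|)$ indices, and let $\varepsilon_j=\|g_{A_t\setminus B_j}\|$. Since $\varepsilon_j=0$ for large $j$, there is a least $\ell\ge0$ with $\varepsilon_\ell\le2^{-q}\varepsilon_{\ell-1}$. Thus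
\begin{equation}\label{eq:slow}
2^{-q}\varepsilon_{j-1}<\varepsilon_j\qquad(0\le j<\ell).
\end{equation}
We have $\varepsilon_{-1}>0$ because $A_t\ne\emptyset$, so $\varepsilon_{\ell-1}>0$ in all cases. If $\ell\ge1$ this means $B_{\ell-1}\neq A_t$, so $|B_{\ell-1}|=2^{\ell-1}<|A_t|\le N$. Hence $2^\ell\le2N$.

Run stages $j=0,\dots,\ell$, where stage $j$ consists of $q\lambda(2^j)$ steps, and let $t'$ be the final time. By \eqref{eq:lambda}, $t'-t\le qC_4\sum_{j\le\ell}2^j(1+j)^\gamma\le2qC_42^\ell(1+\ell)^\gamma$. Let $e_{-1}=\|f_t\|$ and let $e_j$ be the norm of the residual at the end of stage $j$. Lemma~\ref{lem:half}, applied $q$ times with $t_0=t$, $n=2^j$, $B=B_j$, gives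
\[
e_j\le\max\{2^{-q}e_{j-1},\ 2\eta+2C_u\varepsilon_j\}.
\]
We claim that $e_j\le2\eta+2C_u\varepsilon_j$ for $-1\le j<\ell$. For $j=-1$, $e_{-1}\le\|f-(g-g_{A_t})\|\le\eta+\varepsilon_{-1}$. If the claim holds for $j-1$ and $j<\ell$, then $2^{-q}e_{j-1}\le2\eta+2C_u2^{-q}\varepsilon_{j-1}\le2\eta+2C_u\varepsilon_j$ by \eqref{eq:slow}. At the last stage both terms of the maximum are at most $2\eta+2C_u2^{-q}\varepsilon_{\ell-1}$, the first by the claim and the second by the choice of $\ell$. So
\[
\|f_{t'}\|\le2\eta+2C_u2^{-q}\varepsilon_{\ell-1}.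
\]

Suppose $\|f_{t'}\|>4\eta$. Then $\eta<C_u2^{-q}\varepsilon_{\ell-1}$, so $\eta+\|f_{t'}\|<5C_u2^{-q}\varepsilon_{\ell-1}$, and \eqref{eq:proj} gives
\begin{equation}\label{eq:small}
\|g_{A_{t'}}\|<5C_u^22^{-q}\varepsilon_{\ell-1}<\varepsilon_{\ell-1}/C_g .
\end{equation}
Let $S=A_t\setminus A_{t'}$ and assume $|S|<2^{\ell-1}$. If $\ell=0$, then $S=\emptyset$ and $\|g_{A_{t'}}\|=\varepsilon_{-1}$, contradicting \eqref{eq:small} since $C_g\ge1$. If $\ell\ge1$, then $B_{\ell-1}$ is a set of $2^{\ell-1}$ largest coefficients of $g_{A_t}$, and \eqref{eq:greedy} applied to $g_{A_t}$ gives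
\[
\varepsilon_{\ell-1}\le C_g\,\sigma_{2^{\ell-1}}(g_{A_t})\le C_g\|g_{A_t}-g_S\|=C_g\|g_{A_{t'}}\|,
\]
again contradicting \eqref{eq:small}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Choose $g$ with $|A|\le N$ and $\eta\le2\sigma_N(f)$. If $\sigma_N(f)>0$ this is possible by the definition of the infimum. If $\sigma_N(f)=0$, then $f$ has at most $N$ nonzero coefficients and we take $g=f$: if $c_{n_0}(f),\dots,c_{n_N}(f)$ were all nonzero, every $N$-term sum $h$ would miss some $n_i$ and satisfy $C_u\|f-h\|\ge\min_i|c_{n_i}(f)|$.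

Start at $t=0$. If $\|f_t\|>4\eta$, then $A_t\neq\emptyset$, since otherwise $g\in\Phi_t$ and $\|f_t\|\le\eta$. So we can apply Lemma~\ref{lem:epoch}, replace $t$ by $t'$, and repeat as long as the residual exceeds $4\eta$. An epoch that ends with residual above $4\eta$ removes a nonempty set $S$ from $A$ with $2^\ell\le2|S|$, and the sets removed in different epochs are disjoint. Hence the procedure ends, the numbers $2^\ell$ of all epochs but the last add up to at most $2N$, and the last one is at most $2N$. In every epoch $1+\ell\le2+\log_2N\le2(1+\log N)$. The total number of steps is therefore at most $c_0N(1+\log N)^\gamma$ with $c_0=16qC_4$, and from then on $\|f_m\|\le4\eta\le8\sigma_N(f)$ by monotonicity.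

Given $\beta>1$, choose $c$ with $cN^\beta\ge c_0N(1+\log N)^\gamma+1$ for all $N\ge1$.
\end{proof}

\section{How to waste steps: a moving bump}\label{sec:bump}

We turn to Theorem~\ref{thm:lower}. All functions that we feed to the algorithm and all dictionary elements are real. For complex scalars, the complex conjugate of a best approximation to a real function from the span of real functions is again a best approximation, so by uniqueness it is real, and so are its coefficients when the spanning functions are linearly independent. On the real line $J(u)=|u|^{p-2}u$ is odd and increasing, with $J'(u)=(p-1)|u|^{p-2}$. We call $\int J(f_m)\,\psi$ the \emph{pairing} of the residual with $\psi$. The selection rule compares the moduli of the pairings with normalized dictionary elements.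

The proof of Lemma~\ref{lem:run} loses only if $F^*$ is much larger than the individual residuals, and if each $\varphi_m$ lives where the residual is large at time $m$. So we want a residual that is tall on a small set, and we want this set to move. Two computations show what this gains and why it is hard to arrange.

\medskip\noindent\emph{A high background amplifies small coefficients.} Let $Q$ have measure $1$, let $r=\pm1$ on its two halves, and suppose that the residual on $Q$ is $y+\delta r$ with $y\geq0$ and $\delta>0$ small. Its pairing with $r$ is $\frac12(J(y+\delta)-J(y-\delta))$. For $p=4$, where $J(u)=u^3$, this equals $3y^2\delta+\delta^3$: it is $\delta^3$ when $y=0$, but about $3H^2\delta$ when $y=H$ is large. In general the coefficient $\delta$ looks to the algorithm like $K=\delta H^{p-2}$. An element of this kind is a \emph{decoy}: it is attractive while the background is high, and removing it does almost nothing for the approximation of $f$. Removing it has a side effect, though. It changes the mean of $J$ of the residual over $Q$ by the second difference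
\begin{equation}\label{eq:Delta}
\Delta(y)=\tfrac12\big(J(y+\delta)+J(y-\delta)\big)-J(y),
\end{equation}
which for $p=4$ is $3y\delta^2$.

\medskip\noindent\emph{One element cannot raise the background.} The background must be created by the algorithm itself. Let $P,Q$ be disjoint sets of measure $1$, let $f=\mathbf 1_P$, and suppose that $\zeta=\mathbf 1_P-h\mathbf 1_Q$, $h>0$, is selected. Subtracting $\zeta$ from $f$ would leave the height $h$ on $Q$. But the Chebyshev projection minimizes $|1-c|^p+|ch|^p$, so $(1-c)^{p-1}=h^pc^{p-1}$ and $c=1/(1+h^{p'})$. The height left on $Q$ is $h/(1+h^{p'})\le1$, however large $h$ is.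

\medskip
The remedy is to climb in $R$ small increments of size about $H/R$ along a path in a tree, and to give the elements that produce an increment mean zero one level up. The projection then reacts not to $J$ of the height but to the \emph{difference} $\Gamma$ between the averages of $J$ of the residual on consecutive levels. With sets $P$ of measure $1/R$, the coefficients stay near $1$ if $R\cdot\frac HR\cdot|\Gamma|=H|\Gamma|$ is small. The increment itself contributes $H^{p-2}\cdot H/R$ to $\Gamma$. Accumulated errors in the coefficients form a martingale and contribute $H^{p-2}\cdot HR^{-1/2}$, which requires $R\gg H^{2p}$. The side effect \eqref{eq:Delta} contributes $\delta^2H^{p-3}$, which requires $\delta\ll H^{-(p-2)/2}$ and still allows $K$ of order $H^{(p-2)/2}$.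

The count of steps is then as follows. The elements that the best approximation uses are $N$ \emph{targets} of measure $1/R$, with normalized pairing $R^{-1/p'}$. Each leaf of the tree carries $L$ decoys of measure of order $1/L$, with normalized pairing of order $KL^{-1/p'}$ under the bump. These compete with the targets if $L\approx K^{p'}R$. With $T$ leaves and $N$ of order $RT$, the algorithm can spend $LT\approx K^{p'}N$ steps before it touches a target, while $\log N\approx R\approx H^{2p}$.

\section{The block}\label{sec:block}

We first build a finite-dimensional example, the block, which depends on an integer $H$ and a number $C\ge1$.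

\subsection{Parameters and measure space}

Let
\[
\xi=\tfrac1{16},\qquad b=4/\xi^2=1024,\qquad\kappa=\max\{1,\tfrac1{p-2}\},\qquad A_p=(p-1)3^{p-2}.
\]
Let $C_*\ge1$ be large and $c_*\in(0,1]$ small; the requirements are \eqref{eq:cond1}, \eqref{eq:cond2} and \eqref{eq:cond3} below, and they involve only $p$. For an integer $H$ put
\[
K=c_*H^{(p-2)/2},\qquad\delta=KH^{-(p-2)}=c_*H^{-(p-2)/2},\qquad R=\lceil C_*H^{2p}\rceil,\qquad L=\lceil K^{p'}R\rceil .
\]
We assume $H\ge H_0$, where the integer $H_0=H_0(p)\ge2$ is such that $K\ge1$. Note $\delta\le1$. The heights and increments are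
\[
Y_j=H(j/R)^\kappa\quad(0\le j\le R),\qquad h_j=Y_j-Y_{j-1}\quad(1\le j\le R),
\]
so that $\sum_jh_j=H$ and, by the mean value theorem,
\begin{equation}\label{eq:hj}
h_j\le\kappa\frac HR\Big(\frac jR\Big)^{\kappa-1}\le\frac{\kappa H}R,\qquad\sum_jh_j^2\le\frac{\kappa H^2}R .
\end{equation}
For $p\ge3$ all increments equal $H/R$. The reason for the smaller increments at small $j$ when $p<3$ appears in Lemma~\ref{lem:Delta}.

Take the rooted tree with levels $0,\dots,R$ in which every node of level less than $R$ has $b$ children. It has $T=b^R$ leaves. A node $\nu$ of level $j$ has $n_\nu=b^{R-j}$ leaves below it (a leaf is below itself). The parent of a non-root node $\nu$ is always denoted by $\mu$, so $n_\mu=bn_\nu$. Finally let $N=\lfloor(2C)^pRT\rfloor+1$, so that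
\begin{equation}\label{eq:N}
(2C)^pRT<N\le2(2C)^pRT .
\end{equation}

The measure space $\Omega$ is the disjoint union of the following sets.
\begin{itemize}
\item For each leaf $\omega$, a \emph{cell} $Q_\omega$ of measure $1$. It is split into subcells $Q_{\omega,l}$, $1\le l\le L$, of measure $1/L$; each subcell into halves $Q_{\omega,l}^\pm$; and each half into equal \emph{grains} of measure at most $(3H)^{-p}R^{-1}$.
\item For each leaf $\omega$ and $1\le l\le L$, a set $P'_{\omega,l}$ of measure $1/L$.
\item For each non-root node $\nu$, each leaf $\omega$ below $\nu$ and each sign $\epsilon\in\{+,-\}$, a set $P=P^\epsilon_{\nu,\omega}$ of measure $1/R$. Every leaf lies below $R$ non-root nodes, so there are $2RT$ such sets.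
\item Targets $U_1,\dots,U_N$ of measure $1/R$.
\end{itemize}
The \emph{atoms} of $\Omega$ are the grains and the sets $P'$, $P$, $U_i$. Let $\mathcal X$ be the space of functions constant on atoms, with the $L^p$ norm. Put
\[
r_{\omega,l}=\mathbf 1_{Q^+_{\omega,l}}-\mathbf 1_{Q^-_{\omega,l}},\qquad Q_\nu=\bigcup_{\omega\text{ below }\nu}Q_\omega,\qquad d_\nu=\mathbf 1_{Q_\nu}-b^{-1}\mathbf 1_{Q_\mu}.
\]
Let $\mathcal F_j$ be the $\sigma$-algebra on the union of all cells generated by the sets $Q_\nu$ of level $j$. For any scalars $a_\nu$,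
\begin{equation}\label{eq:Z}
Z_j:=\sum_{\nu\text{ of level }j}a_\nu d_\nu\quad\text{equals}\quad a_\nu-\frac1b\sum_{\nu'\text{ child of }\mu}a_{\nu'}\quad\text{on }Q_\nu .
\end{equation}
That is, $Z_j$ is $\sum_\nu a_\nu\mathbf 1_{Q_\nu}$ minus its conditional expectation on $\mathcal F_{j-1}$, and $Z_1,\dots,Z_R$ are martingale differences.

\subsection{The dictionary}

The block dictionary consists of the normalizations of
\begin{itemize}
\item the \emph{carriers} $\zeta_P=\mathbf 1_P-\epsilon\,\dfrac{h_j}{n_\nu}\,d_\nu$, for $P=P^\epsilon_{\nu,\omega}$ with $\nu$ of level $j$;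
\item the \emph{decoys} $\rho_{\omega,l}=\mathbf 1_{P'_{\omega,l}}+r_{\omega,l}$;
\item the indicators of the grains and of the targets.
\end{itemize}
Subtracting all $n_\nu$ carriers of $\nu$ with sign $+$ adds $h_jd_\nu$, which lifts $Q_\nu$ by about $h_j$; subtracting those with sign $-$ undoes this. The lift is divided among $n_\nu$ elements so that carriers of all levels have pairings of the same size as a target. The grains complete the system to a basis, and they are so small that their pairings stay bounded by that of a target even under the bump.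

\begin{lemma}\label{lem:blockbasis}
Assume
\begin{equation}\label{eq:cond1}
4B_p\kappa\,C_*^{-1/2}\le\tfrac12 .
\end{equation}
Then the block dictionary $\{\psi_i\}$ is a basis of $\mathcal X$, and $\frac4{25}(\sum_i|c_i|^p)^{1/p}\le\|\sum_ic_i\psi_i\|\le\frac{25}4(\sum_i|c_i|^p)^{1/p}$ for all scalars $c_i$. Moreover $R^{-1/p}\le\|\zeta_P\|\le\frac32R^{-1/p}$ and $\|\rho_{\omega,l}\|=(2/L)^{1/p}$.
\end{lemma}

\begin{proof}
The normalized indicators of the atoms form a basis of $\mathcal X$ isometrically equivalent to the unit vector basis of $\ell_p^{\dim\mathcal X}$. Define a linear map $\mathcal V$ on $\mathcal X$ by $\mathcal V\mathbf 1_{P'_{\omega,l}}=r_{\omega,l}$, $\mathcal V\mathbf 1_P=-\epsilon\frac{h_j}{n_\nu}d_\nu$, and $\mathcal V=0$ on the indicators of grains and targets. The range of $\mathcal V$ lies in the span of the indicators of grains, so $\mathcal V^2=0$, and $I+\mathcal V$ is invertible with inverse $I-\mathcal V$. It maps the indicators of the atoms to the unnormalized dictionary. We show $\|\mathcal V\|\le\frac32$. Then $I+\mathcal V$ changes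 norms by a factor in $[\frac25,\frac52]$; this factor enters once for the sum and once for the normalization of each element, which gives the constant $\frac{25}4$.

On the span of the $\mathbf 1_{P'}$ the map $\mathcal V$ is an isometry, because both $\sum x'_{\omega,l}r_{\omega,l}$ and $\sum x'_{\omega,l}\mathbf 1_{P'_{\omega,l}}$ have $p$-th power of the norm $L^{-1}\sum|x'_{\omega,l}|^p$. Let $X=\sum_Px_P\mathbf 1_P$, so $\|X\|^p=R^{-1}\sum_P|x_P|^p$. Then $\mathcal VX=\sum_jh_jZ_j$, where $Z_j$ is given by \eqref{eq:Z} with $a_\nu=n_\nu^{-1}\sum_\omega(x_{P^-_{\nu,\omega}}-x_{P^+_{\nu,\omega}})$. By \eqref{eq:burk}, \eqref{eq:hj} and H\"older's inequality for sums of $R$ terms,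
\[
\|\mathcal VX\|\le B_p\Big\|\Big(\sum_jh_j^2|Z_j|^2\Big)^{1/2}\Big\|\le B_p\frac{\kappa H}R\,R^{\frac12-\frac1p}\Big(\sum_j\|Z_j\|^p\Big)^{1/p}.
\]
Conditional expectations are contractions, so $\|Z_j\|^p\le2^p\sum_\nu n_\nu|a_\nu|^p$, and by convexity $n_\nu|a_\nu|^p\le2^{p-1}\sum_\omega(|x_{P^-_{\nu,\omega}}|^p+|x_{P^+_{\nu,\omega}}|^p)$. Hence $\sum_j\|Z_j\|^p\le4^p\sum_P|x_P|^p=4^pR\|X\|^p$, and
\begin{equation}\label{eq:VX}
\|\mathcal VX\|\le4B_p\kappa HR^{-1/2}\|X\|\le\tfrac12\|X\|
\end{equation}
by $R\ge C_*H^2$ and \eqref{eq:cond1}. Restriction of a function to the union of the sets $P$, or of the sets $P'$, does not increase the norm, so $\|\mathcal V\|\le\frac12+1$. Finally, the two terms of $\zeta_P$ have disjoint supports, $\|\mathbf 1_P\|=R^{-1/p}$, and \eqref{eq:VX} bounds the second term; the two terms of $\rho_{\omega,l}$ have disjoint supports of measure $1/L$ each.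
\end{proof}

\subsection{The function and the order of selection}

Let
\[
f=w+\sum_{i=1}^N\mathbf 1_{U_i},\qquad w=\sum_P\mathbf 1_P+\delta\sum_{\omega,l}\rho_{\omega,l}.
\]
All terms have disjoint supports, so $\|w\|^p=2T+2\delta^pT\le4T$. The targets give an $N$-term approximant, and since $4^{1/p}\le2$,
\begin{equation}\label{eq:sigma}
\sigma_N(f)\le\|w\|\le2T^{1/p}.
\end{equation}

The order of selection is a depth-first traversal. To \emph{visit} a node $\mu$ that is not a leaf means to do the following for each child $\nu$ of $\mu$ in turn: (i) select the carriers of $\nu$ with sign $+$, one by one; (ii) if $\nu$ is not a leaf, visit $\nu$, and if $\nu=\omega$ is a leaf, select $\rho_{\omega,1},\dots,\rho_{\omega,L}$; (iii) select the carriers of $\nu$ with sign $-$, one by one. The order is: visit the root. It consists of $m^*=2RT+LT$ selections, all carriers and all decoys.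

At time $m$, that is, after $m$ selections, let $k_\nu^\pm$ be the number of selected carriers of the non-root node $\nu$ with sign $\pm$. Call $\nu$ \emph{unvisited} if $k^+_\nu=k^-_\nu=0$, \emph{done} if $k^+_\nu=k^-_\nu=n_\nu$, and \emph{open} otherwise. An open node with $k^+_\nu=n_\nu$, $k^-_\nu=0$ is \emph{active}; see Figure~\ref{fig:tree}. The order has the following properties.
\begin{enumerate}
\item[(S1)] At each level at most one node is open. Indeed, $\nu$ is open only while (i)--(iii) are in progress for $\nu$, and the nodes in progress lie on one path from the root.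
\item[(S2)] If $k_\nu^+<n_\nu$, all proper descendants of $\nu$ are unvisited and no decoy $\rho_{\omega,l}$ with $\omega$ below $\nu$ is selected. If $k_\nu^-\ge1$, all proper descendants are done and all these decoys are selected. This holds because part (ii) lies between parts (i) and (iii).
\item[(S3)] All non-root ancestors of an active node are active. This follows from (S2), since an active node is neither unvisited nor done.
\item[(S4)] If the selection number $m+1$ is $\rho_{\omega,l}$, then the leaf $\omega$ is active at time $m$.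
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-3.6,2.2)--(0,3)--(3.6,2.2) (0,3)--(0,0.6) (-1.5,1.4)--(0,2.2)--(1.5,1.4) (-0.6,0.6)--(0,1.4)--(0.6,0.6);
\draw[fill=gray!40] (-3.6,2.2)--(-4.8,0.6)--(-2.4,0.6)--cycle (-1.5,1.4)--(-2.1,0.6)--(-0.9,0.6)--cycle (-0.6,0.6) circle (2.5pt);
\draw[fill=white] (3.6,2.2)--(2.4,0.6)--(4.8,0.6)--cycle (1.5,1.4)--(0.9,0.6)--(2.1,0.6)--cycle (0.6,0.6) circle (2.5pt) (0,3) circle (2.5pt);
\fill (0,2.2) circle (2.5pt) (0,1.4) circle (2.5pt) (0,0.6) circle (2.5pt);
\node[above] at (0,3.05) {root}; \node[below] at (0,0.55) {$\omega$};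
\node at (-3.6,1) {done}; \node at (3.6,0.9) {unvisited};
\draw[thick] (-4.8,-1.9)--(-2.25,-1.9)--(-2.25,-1.4)--(-0.8,-1.4)--(-0.8,-0.9)--(-0.3,-0.9)--(-0.3,-0.4)--(0.3,-0.4)--(0.3,-0.9)--(0.8,-0.9)--(0.8,-1.4)--(2.25,-1.4)--(2.25,-1.9)--(4.8,-1.9);
\node[above] at (3.6,-1.9) {$0$}; \node[above] at (1.7,-1.4) {$Y_1$}; \node[right] at (0.8,-0.85) {$Y_2$}; \node[right] at (0.3,-0.3) {$Y_3=H$};
\end{tikzpicture}
\caption{A moment at which the decoys of the leaf $\omega$ are being selected, drawn schematically with three levels and three children per node. The black nodes on the path to $\omega$ are active, the gray subtrees are done, the white subtrees are unvisited. Below: the approximate height of the residual on the cells of the leaves, a staircase that rises by $Y_j-Y_{j-1}$ at the active node of level $j$ and reaches $H$ on the cell of $\omega$.}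
\label{fig:tree}
\end{figure}

\section{The residuals in the block}\label{sec:residuals}

Fix a time $0\le m\le m^*$, let $\Phi_m$ be the span of the first $m$ selected elements, and let $f_m$ be the residual of the best approximation to $f$ from $\Phi_m$. We do not compute $f_m$ exactly. We show that the coefficients of the selected carriers are within $\xi$ of $1$, which determines the shape of $f_m$ well enough to estimate all pairings.

\subsection{Reduction to the carrier coefficients}

Let $\mathcal C$ be the set of those $P$ whose carrier is selected. A real element of $f+\Phi_m$ is obtained from $f$ by subtracting $\sum_{P\in\mathcal C}c_P\zeta_P$ and changing the coefficients of the selected decoys from $\delta$ to arbitrary numbers $s_{\omega,l}$; for unselected decoys put $s_{\omega,l}=\delta$. Such an element equals $1$ on the targets, $x_P$ on $P$, $s_{\omega,l}$ on $P'_{\omega,l}$ and $y_\omega\pm s_{\omega,l}$ on $Q^\pm_{\omega,l}$. Here $x_P=1-c_P$ for $P\in\mathcal C$, $x_P=1$ otherwise, and $y_\omega$ is the value on $Q_\omega$ of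
\[
y=\sum_{j=1}^Rh_jZ_j,\qquad Z_j\text{ as in \eqref{eq:Z} with }\ a_\nu=\frac1{n_\nu}\Big(\sum_{\omega:\,P^+_{\nu,\omega}\in\mathcal C}c_{P^+_{\nu,\omega}}-\sum_{\omega:\,P^-_{\nu,\omega}\in\mathcal C}c_{P^-_{\nu,\omega}}\Big).
\]
The $p$-th power of its norm is
\[
\frac NR+\frac1R\sum_P|x_P|^p+\frac1L\sum_{\omega,l}\Big(|s_{\omega,l}|^p+\tfrac12|y_\omega+s_{\omega,l}|^p+\tfrac12|y_\omega-s_{\omega,l}|^p\Big).
\]
For fixed $c=(c_P)_{P\in\mathcal C}$ each term of the last sum is even and strictly convex in $s_{\omega,l}$, so it is minimal at $s_{\omega,l}=0$. Let $f^c$ be the element with $s_{\omega,l}=0$ for all selected decoys, and let $\hat E(c)=\|f^c\|^p$. This is a convex $C^1$ function on $\mathbb R^{\mathcal C}$, and $f_m=f^c$ for its unique minimizer $c$.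

Let $\theta_\omega$ be the proportion of selected decoys among $\rho_{\omega,1},\dots,\rho_{\omega,L}$. With $\Delta$ as in \eqref{eq:Delta},
\[
\int_{Q_\omega}J(f^c)=J_\omega(y_\omega),\qquad J_\omega(u):=\theta_\omega J(u)+(1-\theta_\omega)\tfrac12\big(J(u+\delta)+J(u-\delta)\big)=J(u)+(1-\theta_\omega)\Delta(u).
\]
Write $\operatorname{av}_\nu$ for the average over the leaves below $\nu$, and put
\[
\Gamma_\nu=\operatorname{av}_\nu J_\omega(y_\omega)-\operatorname{av}_\mu J_\omega(y_\omega).
\]
Since $n_\mu=bn_\nu$, we have $\int J(f^c)d_\nu=n_\nu\Gamma_\nu$. Hence for every carrier, selected or not,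
\begin{equation}\label{eq:pair}
\int J(f^c)\,\zeta_P=\frac1RJ(x_P)-\epsilon h_j\Gamma_\nu\qquad(P=P^\epsilon_{\nu,\omega},\ \nu\text{ of level }j),
\end{equation}
and $\partial\hat E/\partial c_P=-p\int J(f^c)\zeta_P$ for $P\in\mathcal C$. The first term in \eqref{eq:pair} pulls $c_P$ toward $1$. We must show that the second is too weak to pull it far away.

\subsection{The side effect of the decoys}

\begin{lemma}\label{lem:Delta}
There is $C_5$, depending only on $p$, such that $Rh_j|\Delta(u)|\le C_5\delta^2H^{p-2}=C_5c_*^2$ whenever $2\le j\le R$ and $\frac34Y_{j-1}\le u\le\frac54Y_{j-1}$.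
\end{lemma}

\begin{proof}
We have
\[
\Delta(u)=\tfrac12\int_0^\delta\big(J'(u+t)-J'(u-t)\big)\,dt,\qquad J'(x)=(p-1)|x|^{p-2}.
\]
Let $p\ge3$. The function $|x|^{p-2}$ is Lipschitz on $|x|\le u+\delta\le3H$ with constant $(p-2)(3H)^{p-3}$, so $|\Delta(u)|\le\frac12(p-1)(p-2)(3H)^{p-3}\delta^2$. Here $\kappa=1$ and $Rh_j=H$, and the claim follows.

Let $2<p<3$. We first show $|\Delta(u)|\le C\delta^2u^{p-3}$ for $u>0$. If $u\ge2\delta$, then $x\ge u/2$ on $[u-\delta,u+\delta]$, where the derivative of $x^{p-2}$ is at most $(p-2)(u/2)^{p-3}$, and the integral formula gives the bound. If $u<2\delta$, then directly from \eqref{eq:Delta} $|\Delta(u)|\le2(3\delta)^{p-1}=2\cdot3^{p-1}\delta^2\delta^{p-3}$, and $\delta^{p-3}\le(u/2)^{p-3}$ because $p-3<0$. This bound is worst for small $u$, that is, near the root, and $\kappa=\frac1{p-2}$ is chosen to compensate: $\kappa(p-3)=1-\kappa$, so by \eqref{eq:hj} and $u\ge\frac34H((j-1)/R)^\kappa$,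
\[
Rh_j|\Delta(u)|\le\kappa H\Big(\frac jR\Big)^{\kappa-1}C\delta^2\Big(\frac34H\Big)^{p-3}\Big(\frac{j-1}R\Big)^{1-\kappa}\le C'\delta^2H^{p-2}\Big(\frac j{j-1}\Big)^{\kappa-1},
\]
and $j\le2(j-1)$.
\end{proof}

\subsection{The coefficients stay near one}

The remaining conditions on the constants are
\begin{gather}
6A_p\kappa^{3/2}\xi\,C_*^{-1/2}+2A_p\kappa^2C_*^{-1}\le\tfrac14\xi^{p-1},\label{eq:cond2}\\
C_5c_*^2\le\tfrac14\xi^{p-1}.\label{eq:cond3}
\end{gather}

\begin{lemma}\label{lem:balance}
Suppose $|1-c_P|\le\xi$ for all $P\in\mathcal C$. Then $|y_\omega|\le2H$ for every leaf $\omega$, $y_\omega\ge\frac34H$ if $\omega$ is active, and $Rh_j|\Gamma_\nu|\le\frac12\xi^{p-1}$ for every non-root node $\nu$ of level $j$.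
\end{lemma}

\begin{proof}
\emph{The numbers $a_\nu$.} If $\nu$ is unvisited, $a_\nu=0$. If $\nu$ is done, $a_\nu$ is a difference of two averages of numbers in $[1-\xi,1+\xi]$, so $|a_\nu|\le2\xi$. If $\nu$ is open, then either $k_\nu^-=0$ and $0\le a_\nu\le1+\xi$, or $k_\nu^+=n_\nu$ and $(1-\xi)-(1+\xi)\le a_\nu\le1+\xi$; so $|a_\nu|\le1+\xi$. If $\nu$ is active, $1-\xi\le a_\nu\le1+\xi$. By (S1) at most one of the $b$ children of a node is open. This is where the large branching is used:
\begin{equation}\label{eq:avg}
\frac1b\sum_{\nu'\text{ child of }\mu}|a_{\nu'}|\le2\xi+\frac2b\le3\xi,\qquad\frac1b\sum_{\nu'\text{ child of }\mu}a_{\nu'}^2\le4\xi^2+\frac4b=5\xi^2 .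
\end{equation}

\emph{The heights.} Let $y^{(i)}=\sum_{j\le i}h_jZ_j$, which is constant on the sets $Q_\nu$ of level $i$; $y^{(0)}=0$ and $y^{(R)}=y$. By \eqref{eq:Z} and \eqref{eq:avg}, $|Z_j|\le1+4\xi\le2$, so $|y^{(i)}|\le2H$. If $\lambda$ is an active node of level $i\ge1$, then by (S3) its ancestors of levels $1,\dots,i$ are active, so $Z_1,\dots,Z_i$ take values in $[1-4\xi,1+4\xi]=[\frac34,\frac54]$ on $Q_\lambda$, and
\begin{equation}\label{eq:height}
\tfrac34Y_i\le y^{(i)}\le\tfrac54Y_i\quad\text{on }Q_\lambda .
\end{equation}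
With $i=R$ this proves the statements on $y_\omega$.

\emph{The fluctuation below a node.} Let $\lambda$ be any node, of level $i$. The functions $Z_j$, $j>i$, are orthogonal in $L^2(Q_\lambda)$. On each set $Q_\mu\subset Q_\lambda$ of level $j-1$ the mean of $Z_j^2$ is the variance of the numbers $a_{\nu'}$ over the children, which is at most $5\xi^2$ by \eqref{eq:avg}. With \eqref{eq:hj},
\begin{equation}\label{eq:fluct}
\operatorname{av}_\lambda|y-y^{(i)}|\le\Big(\sum_{j>i}h_j^2\operatorname{av}_\lambda Z_j^2\Big)^{1/2}\le3\xi\kappa^{1/2}HR^{-1/2}.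
\end{equation}
The triangle inequality alone would give a bound of order $\xi H$, which is useless here; the cancellation comes from the mean-zero form of $d_\nu$.

\emph{The bound on $\Gamma_\nu$.} On $|u|\le2H$ each $J_\omega$ is a convex combination of translates of $J$ evaluated in $[-3H,3H]$, so it is Lipschitz with constant $(p-1)(3H)^{p-2}=A_pH^{p-2}$. Let $u$ be the value of $y^{(j-1)}$ on $Q_\mu$. Replace $y_\omega$ by $u$ in both averages defining $\Gamma_\nu$. In $\operatorname{av}_\mu$ the mean displacement is bounded by \eqref{eq:fluct} with $\lambda=\mu$. In $\operatorname{av}_\nu$ it is bounded by \eqref{eq:fluct} with $\lambda=\nu$ plus $|y^{(j)}-u|\le2h_j$. After the replacement the difference of the averages is $(\theta_\mu-\theta_\nu)\Delta(u)$, where $\theta_\nu=\operatorname{av}_\nu\theta_\omega$. Thus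
\[
|\Gamma_\nu|\le6A_p\xi\kappa^{1/2}H^{p-1}R^{-1/2}+2A_pH^{p-2}h_j+|\theta_\mu-\theta_\nu|\,|\Delta(u)| .
\]
Multiply by $Rh_j\le\kappa H$. Since $h_j\le\kappa H/R$ and $R\ge C_*H^{2p}$, the first two terms contribute at most $6A_p\xi\kappa^{3/2}H^pR^{-1/2}+2A_p\kappa^2H^pR^{-1}\le\frac14\xi^{p-1}$ by \eqref{eq:cond2}.

For the third term there are three cases. If $\mu$ is the root, then $u=0$ and $\Delta(0)=0$ because $J$ is odd. If $\mu$ is neither the root nor active, then $k_\mu^+<n_\mu$ or $k_\mu^-\ge1$, so by (S2) $\theta_\omega$ is identically $0$ or identically $1$ below $\mu$, and $\theta_\mu=\theta_\nu$. If $\mu$ is active, then $j\ge2$, and \eqref{eq:height} with $\lambda=\mu$, Lemma~\ref{lem:Delta} and \eqref{eq:cond3} bound the contribution by $\frac14\xi^{p-1}$.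
\end{proof}

The hypothesis of Lemma~\ref{lem:balance} concerns the coefficients that we want to control. Convexity closes the circle.

\begin{lemma}\label{lem:box}
The minimizer $c$ of $\hat E$ satisfies $|1-c_P|<\xi$ for all $P\in\mathcal C$. Hence the conclusions of Lemma~\ref{lem:balance} hold for $f_m$.
\end{lemma}

\begin{proof}
If $\mathcal C=\emptyset$ there is nothing to prove. Let $c$ minimize $\hat E$ over the compact box $\{|1-c_P|\le\xi,\ P\in\mathcal C\}$. If $c_P=1-\xi$ for some $P$, then $x_P=\xi$, and by \eqref{eq:pair} and Lemma~\ref{lem:balance} the pairing with $\zeta_P$ is at least $(\xi^{p-1}-\frac12\xi^{p-1})/R>0$. So $\partial\hat E/\partial c_P<0$, and increasing $c_P$ slightly stays in the box and lowers $\hat E$, a contradiction. If $c_P=1+\xi$, then $x_P=-\xi$, the pairing is at most $-\frac12\xi^{p-1}/R$, and decreasing $c_P$ lowers $\hat E$. So $c$ is an interior point of the box, hence a critical point of the convex function $\hat E$, hence its global minimizer.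
\end{proof}

\subsection{The order is a realization of the algorithm}

\begin{proposition}\label{prop:block}
Let $\tau=\frac14(\frac34)^{p-2}/(1+A_p)$. For all $H\ge H_0$ and $C\ge1$, the prescribed order gives the first $m^*$ steps of a realization of the WCGA for $f$ in $\mathcal X$ with the block dictionary and weakness parameter $\tau$, and $\|f_m\|>C\|w\|$ for $0\le m\le m^*$.
\end{proposition}

\begin{proof}
The residual $f_m$ equals $1$ on all targets, so $\|f_m\|\ge(N/R)^{1/p}>2CT^{1/p}\ge C\|w\|$ by \eqref{eq:N} and \eqref{eq:sigma}. We estimate the moduli of the pairings of $f_m$ with all normalized dictionary elements, using Lemmas~\ref{lem:blockbasis} and~\ref{lem:box}.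

\emph{Selected elements.} The pairing is $0$ by Lemma~\ref{lem:energy}(i).

\emph{Targets.} The pairing is $R^{-1}\cdot R^{1/p}=R^{-1/p'}$.

\emph{Grains.} On the cells $|f_m|\le2H+\delta\le3H$. For a grain of measure $a\le(3H)^{-p}R^{-1}$ the pairing is at most $(3H)^{p-1}a^{1/p'}\le R^{-1/p'}$, since $p/p'=p-1$.

\emph{Unselected carriers.} Here $x_P=1$, so by \eqref{eq:pair} the pairing with $\zeta_P$ lies in $[\frac1{2R},\frac3{2R}]$. After division by $\|\zeta_P\|$ it lies in $[\frac13R^{-1/p'},\frac32R^{-1/p'}]$.

\emph{Unselected decoys.} The normalized pairing is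
\[
2^{-1/p}L^{-1/p'}\Big(\delta^{p-1}+\tfrac12\big(J(y_\omega+\delta)-J(y_\omega-\delta)\big)\Big)>0 .
\]
The expression in parentheses is at most $1+A_pH^{p-2}\delta=1+A_pK\le(1+A_p)K$, and $L^{-1/p'}\le K^{-1}R^{-1/p'}$, so the pairing is at most $(1+A_p)R^{-1/p'}$. If $\omega$ is active, then $y_\omega\ge\frac34H$, and the expression in parentheses is at least $\frac12\int_{y_\omega}^{y_\omega+\delta}J'\ge\frac12(\frac34H)^{p-2}\delta=\frac12(\frac34)^{p-2}K$. Since $L\le2K^{p'}R$, the pairing is then at least $2^{-1/p}2^{-1/p'}\cdot\frac12(\frac34)^{p-2}R^{-1/p'}=\frac14(\frac34)^{p-2}R^{-1/p'}$.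

As $A_p\ge1$, every pairing is at most $(1+A_p)R^{-1/p'}$. For $m<m^*$ the next selection is an unselected carrier or, by (S4), an unselected decoy of an active leaf; in both cases its pairing is at least $\frac14(\frac34)^{p-2}R^{-1/p'}$. So the selection rule holds with the stated $\tau$.
\end{proof}

\section{The basis of $L^p[0,1]$ and the proof of the lower bound}\label{sec:global}

It remains to place infinitely many blocks in one greedy basis of $L^p[0,1]$. The blocks span only functions constant on their atoms, and we complete them by Haar systems on the atoms, to which such functions are invisible.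

For an interval $A$ and a dyadic subinterval $I$ of $A$ (obtained from $A$ by repeated bisection, $I=A$ included) with halves $I',I''$, let $h_I=|I|^{-1/p}(\mathbf 1_{I'}-\mathbf 1_{I''})$. These functions are normalized and have mean zero. Their span contains all dyadic step functions of mean zero, so it is dense in the space $L^p_0(A)$ of mean-zero functions in $L^p(A)$. Grouping a finite sum $\sum_Ic_Ih_I$ by the length of $I$ gives martingale differences with square function $(\sum_I|c_I|^2|I|^{-2/p}\mathbf 1_I)^{1/2}$. So \eqref{eq:burk} gives \eqref{eq:uncond} for finite sums, with constant $B_p^2$. Moreover $\|\sum_{I\in B}h_I\|$ is comparable to $|B|^{1/p}$ for finite $B$, with constants depending only on $p$ \cite{T}. Indeed, the intervals of $B$ that contain a point $x$ have distinct lengths of the form $2^{-k}|A|$; if $I_x$ is the shortest, then both $(\sum_{x\in I\in B}|I|^{-2/p})^{p/2}$ and $\sum_{x\in I\in B}|I|^{-1}$ are comparable to $|I_x|^{-1}$, and the integral of the latter sum is $|B|$.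

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The system $\Psi$.} For integers $k,i\ge1$ take the block with $C=k$ and $H=H_0+i$. Partition $[0,1]$, up to a null set, into intervals $I_{k,i}$, and realize the block $(k,i)$ on $I_{k,i}$ with its measure multiplied by a constant $a=a_{k,i}>0$ and with intervals as atoms. This multiplies all norms by $a^{1/p}$ and all pairings with normalized elements by $a^{1/p'}$, so the first assertion of Lemma~\ref{lem:blockbasis} and Proposition~\ref{prop:block} are unaffected. Let $\Psi$ consist of the dictionaries of all blocks and of the Haar functions $h_I$ of all atoms of all blocks, enumerated in any order.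

\emph{$\Psi$ is a greedy basis.} Let $\mathcal E$ be the conditional expectation onto functions constant on all atoms. Since $\|\mathcal Eh\|\le\|h\|$ and $\|h-\mathcal Eh\|\le2\|h\|$, the norm $\|h\|$ is comparable to $(\|\mathcal Eh\|^p+\|h-\mathcal Eh\|^p)^{1/p}$. If $h$ is a finite combination of elements of $\Psi$, then $\mathcal Eh$ is its part in the block dictionaries and $h-\mathcal Eh$ its Haar part. Different blocks have disjoint supports, so by Lemma~\ref{lem:blockbasis} $\|\mathcal Eh\|^p$ is comparable to the sum of the $p$-th powers of the moduli of the corresponding coefficients. Different atoms are disjoint, so $\|h-\mathcal Eh\|^p$ is the sum over the atoms of the $p$-th powers of the norms of the Haar parts. Hence \eqref{eq:uncond} holds for finite sums, and $\|\sum_{n\in B}\psi_n\|^p$ is comparable to $|B|$ for finite $B$, with constants depending only on $p$. The span of $\Psi$ is dense: the range of $\mathcal E$ is the $\ell_p$-sum of the spaces $\mathcal X$ of the blocks, and the kernel is the $\ell_p$-sum of the spaces $L_0^p(A)$. A sequence of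 nonzero vectors with dense span whose partial-sum projections on finite sums are uniformly bounded is a basis. So $\Psi$ is a normalized, unconditional and democratic basis, hence greedy by \cite{KT}.

\emph{The realization.} Let $C\ge1$, $k=\lceil C\rceil$, and let $f$ be the function of the block $(k,i)$, extended by zero. Select the first $m^*$ elements in the prescribed order. The function $f$ and the selected elements are constant on atoms and supported in $I_{k,i}$, and so are $f_m$ and $J(f_m)$. Hence the pairings of $f_m$ with all Haar functions and with all elements of other blocks vanish, and the supremum in the selection rule is that over the dictionary of the block. By Proposition~\ref{prop:block} these are the first $m^*$ steps of the WCGA with dictionary $\Psi$ and weakness $\tau=\tau(p)$; since $\tau<1$, they can be continued to a realization. The bound $\sigma_N(f)\le\|w\|$ holds for $\Psi$, because the normalized indicators of the targets belong to $\Psi$. So $\|f_m\|>k\|w\|\ge C\sigma_N(f)$ for $m\le m^*$.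

\emph{The count.} By \eqref{eq:N}, $m^*\ge LT\ge K^{p'}RT\ge K^{p'}N/(2(2k)^p)$. For $i$ so large that $R\ge\log(2(2k)^p)$,
\[
\log N\le\log(2(2k)^p)+\log R+R\log1024\le9R\le18C_*H^{2p}.
\]
Since $p'(p-2)/2=p\gamma/2$, we have $K^{p'}=c_*^{p'}(H^{2p})^{\gamma/4}\ge c_*^{p'}(18C_*)^{-\gamma/4}(\log N)^{\gamma/4}$. Therefore $m^*\ge c_CN(\log N)^{\gamma/4}$ with $c_C=c_*^{p'}(18C_*)^{-\gamma/4}/(2(2k)^p)$. As $i\to\infty$ we have $N\to\infty$, so infinitely many $N$ occur.
\end{proof}

\begin{remark}
The maximal inequality explains both why the block must be so large and where the two exponents part. Just after the last decoy of a leaf $\omega$ is selected, the residual equals $y_\omega\ge\frac34H$ on $Q_\omega$. So, in the measure of the block, $\max_{m\le m^*}|f_m|$ has norm at least $\frac34HT^{1/p}$, while $\|f\|^p=\|w\|^p+N/R\le(4+2(2C)^p)T$. Lemma~\ref{lem:max} with $t=0$ and $r=\lceil\log_2m^*\rceil$ then forces $H^{p/2}\le C'(r+2)$, with $C'$ depending on $p$ and $C$: a bump of height $H$ cannot visit all cells in a number of steps that is polynomial in $H$. The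 gain of the construction is $K^{p'}=c_*^{p'}(H^{p/2})^\gamma$. If $H^{p/2}$ were of order $\log N$, this would match the factor $(\log N)^\gamma$ of Theorem~\ref{thm:upper}; in our tree $H^{p/2}$ is of order $(\log N)^{1/4}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DGHKT}
Stephen Dilworth, Gustavo Garrigos, Eugenio Hernandez, Denka Kutzarova, Vladimir Temlyakov,
\emph{Lebesgue-type inequalities in greedy approximation},
arXiv:1909.13536 (2019).

\bibitem{KT}
Konyagin and Temlyakov (1999).

\bibitem{T}
Temlyakov (1998).

\end{thebibliography}
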